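# Irreducible subcube partitions: from five eighths to two thirds

## Five parts on the three-dimensional cube

We work in $\{0,1\}^n$, the vertex set of the hypercube graph, in which two vertices are adjacent when they differ in one coordinate. Write $|x|$ for the Hamming weight of $x$, $e_i$ for the $i$-th unit vector, and $x+e_i$ for $x$ with coordinate $i$ flipped.

**Definition (subcube partition).** A subcube is a set $\{x\in\{0,1\}^n: x_{i_1}=b_1,\dots,x_{i_d}=b_d\}$, written as a string in $\{0,1,\ast\}^n$ whose stars mark the free coordinates. Its dimension is the number of stars. A subcube partition of length $n$ is a partition of $\{0,1\}^n$ into subcubes, and its size is the number of parts.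

For instance, $0\ast,\,10,\,11$ is a subcube partition of length 2 and size 3. Parts of dimension 0 will be called *points*, and parts of dimension 1 are edges of the hypercube.

**Definition (irreducible).** A subcube partition is reducible if some proper subset of its parts, consisting of more than one part, has a subcube as its union. Otherwise it is irreducible.

The partition $0\ast,10,11$ is reducible, because $10\cup 11=1\ast$. The partition with the single part $\{0,1\}^n$ is irreducible for trivial reasons, so we may define $\mu(n)$ as the maximum size of an irreducible subcube partition of $\{0,1\}^n$.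

For $n=2$ everything can be seen by hand. A partition with four parts consists of four points, and two adjacent ones can be merged. A partition with three parts is an edge and two points; the two points form the opposite edge, so they can be merged. The partition $0\ast,1\ast$ is irreducible, since its proper subsets have at most one part. So $\mu(2)=2$.

**Proposition 1.** $\mu(3)=5$.

*Proof.* First we bound the size from above. Let an irreducible partition of $\{0,1\}^3$ have $a_d$ parts of dimension $d$. Two adjacent points would merge into an edge, which is not the whole cube, so the points are pairwise nonadjacent. Now count the pairs $(u,j)$ with $u$ a point and $j\in\{1,2,3\}$; there are $3a_0$. The neighbor $u+e_j$ lies in a part $C$ that is not a point, and $j$ is a fixed coordinate of $C$, since otherwise $u$ would lie in $C$ too. So $u$ lies in the translate $C+e_j$.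

* If $C$ is an edge, it has two fixed coordinates $j$, and each translate $C+e_j$ is an edge, which contains at most one point. So $C$ receives at most 2 pairs.
* If $C$ is a face of dimension 2, it has one fixed coordinate, and the opposite face contains at most two pairwise nonadjacent points. So $C$ receives at most 2 pairs.
* If $C$ is the whole cube, it receives none.

Hence $3a_0\le 2a_1+2a_2\le 2a_1+4a_2\le 8-a_0$, because the non-point parts cover $8-a_0$ vertices. So $a_0\le 2$. All other parts have at least two vertices, so the size is at most $a_0+\frac12(8-a_0)=4+\frac{a_0}2\le5$.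

Next we show that the partition $000,\ 111,\ \ast01,\ 1\ast0,\ 01\ast$ of size 5 is irreducible. Suppose a proper subset of at least two parts has union a subcube $Q$. Then $Q$ is not the whole cube, so its dimension is 1 or 2. Dimension 1 would require two adjacent points, but $000$ and $111$ are not adjacent. If $Q$ is a face $x_i=b$, note that the three edges in the partition have directions 1, 2 and 3, so one of them has direction $i$. Exactly one end of that edge lies in $Q$, so $Q$ is not a union of parts. $\square$

What changes for general $n$? The proportion here is $\frac58$, and this is the number that appears in the following conjecture from the paper of Yuval Filmus, Edward Hirsch, Sascha Kurz, Ferdinand Ihringer, Artur Riazanov, Alexander Smal and Marc Vinyals, "Irreducible subcube partitions", arXiv:2212.14685 (2022): *the maximal size of an irreducible subcube partition of length $n\ge5$ is $\frac58 2^n$.* We shall prove that it is false.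

**Theorem 1.**
(a) For every $n\ge2$: $\ \mu(n)\le\dfrac{2n-1}{3n-1}\,2^n<\dfrac23\,2^n$.
(b) There is an absolute constant $C$ with $\ \mu(n)\ge\left(\dfrac23-C\,n^{-1/3}(\ln n)^{5/2}\right)2^n$ for all $n\ge2$.

Hence $\mu(n)/2^n\to\frac23$. As $\frac23>\frac58$, we get $\mu(n)>\frac58 2^n$ for all sufficiently large $n$. The constant $\frac23$ is sharp and never attained. For $n=5$, part (a) gives $\mu(5)\le\lfloor\frac{9}{14}\cdot32\rfloor=20=\frac58 2^5$, so the failure comes from larger $n$.

**Theorem 2.** Let $a_d$ be the number of $d$-dimensional parts of an irreducible partition of $\{0,1\}^n$, $n\ge2$, of size at least $(\frac23-\varepsilon)2^n$. Then $(\frac13-2\varepsilon)2^n\le a_0\le\frac13 2^n$ and $a_1\ge(\frac13-2\varepsilon)2^n$.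

The upper half of Proposition 1 extends to every $n$ with no new thought. The lower half, where six faces were killed by three edges, is where the work lies.

## Counting the neighbors of points in dimension $n$

**Proof of Theorem 1(a).** We repeat the count of Proposition 1. Let an irreducible partition with $n\ge2$ be given, with $a_d$ parts of dimension $d$. Two adjacent points would have union an edge, a proper subcube as $n\ge2$; so the points form an independent set. Recall that an independent set in a $d$-cube with $d\ge1$ has at most $2^{d-1}$ vertices, because the edges in one fixed direction split the $d$-cube into $2^{d-1}$ pairs, and each pair contains at most one vertex of the set.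

There are $na_0$ pairs $(u,j)$ with $u$ a point and $j\in[n]$. The vertex $u+e_j$ lies in a part $C$ of dimension $d\ge1$, and $j$ is fixed in $C$. For given $C$ and given fixed coordinate $j$ (there are $n-d$ of them), the points $u$ concerned lie in the $d$-cube $C+e_j$, so there are at most $2^{d-1}$. Therefore
$$na_0\le\sum_{d\ge1}a_d(n-d)2^{d-1}\le\frac{n-1}2\sum_{d\ge1}a_d2^d=\frac{n-1}2(2^n-a_0).$$
Solving for $a_0$,
$$a_0\le\frac{n-1}{3n-1}\,2^n<\frac13 2^n. \tag{1}$$
Each part that is not a point has at least two vertices, so the size is at most
$$a_0+\tfrac12(2^n-a_0)=2^{n-1}+\tfrac{a_0}2\le\Bigl(\frac12+\frac{n-1}{2(3n-1)}\Bigr)2^n=\frac{2n-1}{3n-1}\,2^n<\frac23 2^n,$$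
the last inequality because $6n-3<6n-2$. $\square$

**Proof of Theorem 2.** The upper bound on $a_0$ is (1). Since the size is at most $2^{n-1}+a_0/2$, the hypothesis gives $2^{n-1}+a_0/2\ge(\frac23-\varepsilon)2^n$, that is, $a_0\ge(\frac13-2\varepsilon)2^n$. For $a_1$, let $f_0=a_0/2^n\le\frac13$ and $f_1=2a_1/2^n$ be the fractions of vertices covered by points and by edges. All other parts have at least four vertices, so
$$\tfrac23-\varepsilon\le f_0+\tfrac{f_1}2+\tfrac14(1-f_0-f_1)=\tfrac14+\tfrac34f_0+\tfrac14f_1\le\tfrac12+\tfrac14f_1.$$
So $f_1\ge\frac23-4\varepsilon$ and $a_1=\frac12f_12^n\ge(\frac13-2\varepsilon)2^n$. $\square$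

## Weight classes modulo 3 and the obvious candidate

Theorem 2 says what a partition of density near $\frac23$ must look like: about a third of the vertices are points, forming an independent set, and nearly all the rest is covered by edges. The extremal example for $n=3$ has this shape. Its points $000,111$ are the vertices of weight divisible by 3, and its edges $\{001,101\}$, $\{100,110\}$, $\{010,011\}$ match weight 1 to weight 2. We copy that.

**Definition (classes, main edges).** For $r=0,1,2$, class $r$ is $\{x:|x|\equiv r\bmod 3\}$. A main edge is an edge $\{x,x+e_q\}$ with $x$ in class 1 and $x_q=0$, so that $x+e_q$ is in class 2.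

For $n=4$, class 1 consists of the four vertices of weight 1 and of $1111$. The edge $\{1000,1100\}$ is a main edge, while $\{1110,1111\}$ is not.

We need to know that the classes have nearly equal size. Let $\omega=e^{2\pi i/3}$. Then
$$\sum_{j\equiv r\,(3)}\binom dj=\frac13\sum_{k=0}^2\omega^{-rk}(1+\omega^k)^d=\frac13\Bigl(2^d+2\cos\frac{(d-2r)\pi}3\Bigr),$$
since $1+\omega=e^{i\pi/3}$ and $1+\omega^2=e^{-i\pi/3}$. Consequently
$$\frac{2^d-2}3\le\sum_{j\equiv r\,(3)}\binom dj\le\frac{2^d+2}3. \tag{2}$$
This also bounds the number of class-$r$ vertices in any $d$-dimensional subcube $Q$: if the lowest vertex of $Q$ (all free coordinates 0) has weight $a$, that number is $\sum_{j\equiv r-a\,(3)}\binom dj$.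

Given a matching $M$ of main edges, let $P=P(M)$ be the partition whose parts are the edges of $M$ and all remaining vertices as points. Let $Z=Z(M)$ be the set of vertices of classes 1 and 2 not covered by $M$. Every edge of $M$ uses a class-1 vertex, so $|M|\le\frac{2^n+2}3$ and
$$|P|=2^n-|M|\ge\tfrac23 2^n-\tfrac23. \tag{3}$$

The sensible first attempt is to choose $M$ so cleverly that $P(M)$ is irreducible. For $n=3$ this works. For $n=4$ it cannot: the class-1 vertex $1111$ has no upper neighbor, so it is a point of $P$, and it is adjacent to the class-0 point $1110$. For $n\ge5$ it never works either, for a reason of size alone. By Theorem 1(a) an irreducible partition has at most $\frac{2n-1}{3n-1}2^n=\frac23 2^n-\frac{2^n}{3(3n-1)}$ parts. By (3), $P$ has more parts than that as soon as $2^n>6n-2$. This is true for $n=5$, as $32>28$, and then for all $n\ge5$, because passing from $n$ to $n+1$ adds $2^n\ge32$ on the left and 6 on the right. So **every** $P(M)$ with $n\ge5$ is reducible, whatever $M$ is.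

Some merging is therefore unavoidable. The question becomes how to merge until the partition is irreducible without losing a positive proportion of the parts.

## Coarsening to the fewest parts

**Definition (crossing, closed).** An edge crosses a subcube $Q$ if exactly one of its ends is in $Q$. Given $M$, a subcube is closed if it is a union of parts of $P(M)$, that is, if no edge of $M$ crosses it.

In the example for $n=3$, no face is closed. If $M$ contains $\{1000,1100\}$ and $\{0100,0110\}$, then the square $\ast\ast00$ is not closed, since the second edge crosses it.

**Lemma 3.** Let $n\ge2$ and let $M$ be a matching of main edges. Among all subcube partitions with at least two parts in which every part is closed, let $P'$ be one with the fewest parts. Then $P'$ is irreducible, each of its parts is a closed proper subcube, and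
$$|P|-|P'|=\sum_{Q\in P'}(\pi(Q)-1), \tag{4}$$
where $\pi(Q)$ is the number of parts of $P$ inside $Q$.

*Proof.* The partition $P$ itself is admissible, so $P'$ exists. Suppose a proper subset of at least two parts of $P'$ had a subcube $Q$ as its union. Some part is left out, so $Q\ne\{0,1\}^n$. Replace these parts by $Q$. The new partition has closed parts, has at least two parts ($Q$ and one left out), and has fewer parts than $P'$, a contradiction. Each part of $P'$ is proper because there are at least two. Finally $\sum_{Q\in P'}\pi(Q)=|P|$ and $\sum_{Q\in P'}1=|P'|$. $\square$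

So irreducibility comes for free, and the whole problem is to bound the loss (4). The danger is plain: if a facet $x_i=b$ is closed, it may become a single part, and roughly a constant proportion of everything is gone. We now look at which closed subcubes $Q$ can occur. Let $Q$ have dimension $d$, lowest vertex $v$, and $a=|v|$. *Level $j$* of $Q$ is the set of its $\binom dj$ vertices of weight $a+j$. Put $\ell(Q)=|Z\cap Q|$. Because $Q$ is closed,

$$\text{every vertex of } Q\setminus Z \text{ in class 1 or 2 is matched by } M \text{ inside } Q, \text{ class 1 upward to class 2.} \tag{5}$$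

Consecutive levels of a cube usually have different sizes, so (5) is very restrictive when $\ell(Q)$ is small. Here is the extreme case.

**Lemma 4.** Let $Q$ be closed with $\ell(Q)=0$. Then either $\pi(Q)=1$, or $d=3$ and $a\equiv0\pmod3$.

*Proof.* If $d=0$, then $\pi(Q)=1$. Let $d\ge1$, and go through the residues of $a$ modulo 3.

* $a\equiv2$. Then $v$ is in class 2 and must be matched to a lower vertex of $Q$. There is none, so this case cannot occur.
* $a\equiv1$. Level 0 is $\{v\}$, and the $d$ vertices of level 1 are in class 2. Each must be matched down to $v$, so $d=1$. Then $Q$ is an edge of $M$, and $\pi(Q)=1$.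
* $a\equiv0$. If $d\equiv1$, the top vertex is in class 1 and has no upper neighbor in $Q$, which is impossible. If $d\equiv2$, the $d$ vertices of level $d-1$ are in class 1 and must all be matched up to the one top vertex, so $d=1$, contradicting $d\equiv2$. Hence $d\equiv0$ and $d\ge3$. Levels 1 and 2 are in classes 1 and 2 and are matched bijectively, so $d=\binom d2$, that is, $d=3$. $\square$

The exceptional 3-cube does occur: it is the extremal example for $n=3$. In it the lowest and highest vertices are in class 0, so they are points, and levels 1 and 2 are matched by three edges. Thus $\pi(Q)=5$, and making $Q$ a part costs 4.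

If $\ell(Q)\ge1$, we want to charge the loss to the uncovered vertices in $Q$.

**Lemma 5.** Let $Q$ be closed with $\ell(Q)\ge1$. Then $2^d\le22(d+1)(d+2)\,\ell(Q)$.

*Proof.* For $d\le5$ we have $2^d\le32\le44\le22(d+1)(d+2)$, and for $d=6$ we have $64\le22\cdot56$. So let $d\ge7$ and put $m=d+1\ge8$.

**Step 1: uncovered vertices from one pair of levels.** Let $0\le j\le d-1$ be such that level $j$ is in class 1, i.e. $a+j\equiv1\pmod3$. By (5), the vertices outside $Z$ in levels $j$ and $j+1$ are matched bijectively to each other. So $\ell(Q)\ge|\binom d{j+1}-\binom dj|$. Put $i=j+1$. As $\binom di=\binom mi\frac{m-i}m$ and $\binom d{i-1}=\binom mi\frac im$,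
$$\ell(Q)\ge\binom mi\frac{|m-2i|}m. \tag{6}$$

**Step 2: choosing a level near the middle but not at balance.** We need $i$ with a prescribed residue modulo 3, with $1\le i\le m-1$, and with $i\ne m/2$. The closed interval of length 3 centered at $m/2$ contains an integer $i$ of the prescribed residue, so $|i-\frac m2|\le\frac32$. If $i=m/2$, replace it by $m/2+3$. Now $i\ne m/2$ and $|i-\frac m2|\le3$. Since $m\ge8$, we have $1\le\frac m2-3\le i\le\frac m2+3\le m-1$. And $|m-2i|\ge1$, being a nonzero integer.

**Step 3: $\binom mi$ is still large.** By the symmetry $\binom mi=\binom m{m-i}$ we may assume $i\ge m/2$ for this bound. The central coefficient $\binom m{\lceil m/2\rceil}$ is the largest of $m+1$ numbers with sum $2^m$, so it is at least $\frac{2^m}{m+1}$. From $\lceil m/2\rceil$ we reach $i\le\frac m2+3$ in at most three steps $u\to u+1$, each with $u\le\frac m2+2$. A step multiplies the coefficient by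
$$\frac{m-u}{u+1}\ge\frac{\frac m2-2}{\frac m2+3}=\frac{m-4}{m+6}\ge\frac27,$$
as the last fraction increases with $m$ and equals $\frac4{14}$ at $m=8$. So $\binom mi\ge\frac8{343}\cdot\frac{2^m}{m+1}\ge\frac{2^m}{43(m+1)}$.

Insert this in (6): $\ell(Q)\ge\frac{2^m}{43\,m(m+1)}=\frac{2^{d+1}}{43(d+1)(d+2)}$. Hence $2^d\le\frac{43}2(d+1)(d+2)\ell(Q)\le22(d+1)(d+2)\ell(Q)$. $\square$

We collect the bookkeeping.

**Lemma 6.** Let $M$ be a matching of main edges such that every closed proper subcube has dimension at most $D-1$. Let $T$ be the number of parts $Q$ of $P'$ with $\ell(Q)=0$, $d=3$ and $a\equiv0\pmod3$. Then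
$$|P'|\ge|P|-4T-22D(D+1)|Z|.$$

*Proof.* By Lemma 4, the parts with $\ell(Q)=0$ contribute $4T$ to (4). A part with $\ell(Q)\ge1$ contributes at most $\pi(Q)\le2^d\le22(d+1)(d+2)\ell(Q)\le22D(D+1)\ell(Q)$, by Lemma 5 and $d\le D-1$. The parts of $P'$ are disjoint and cover the cube, so $\sum_Q\ell(Q)=|Z|$. $\square$

So we want a matching $M$ of main edges with three properties.

1. It is nearly perfect between classes 1 and 2: $|Z|=o(2^n)$, with some room to spare.
2. It makes few of the exceptional 3-cubes: $T=o(2^n)$.
3. It crosses all proper subcubes except those of small dimension: $D=O(\ln n)$.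

None of the three can simply be dropped. As to 2, suppose that in every 3-cube with free coordinates $1,2,3$ and lowest weight divisible by 3 the matching were the cyclic one from $n=3$, and that all these cubes were parts of $P'$. By (2) there are at least $\frac{2^{n-3}-2}3$ of them, so the loss would be about $\frac43\cdot\frac{2^n}8=\frac{2^n}6$, and we would be down to $\frac12 2^n$. As to 3, with the trivial value $D=n$ the bound of Lemma 6 contains $22n(n+1)|Z|$. The matching built below has $|Z|$ bounded only by about $n^{-1/3}\sqrt{\ln n}\;2^n$, which this factor would swamp.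

## A matching by labels in $\mathbb Z_N$ with few cyclic 3-cubes

It suffices to prove Theorem 1(b) for all large $n$. Indeed $\mu(n)\ge1>0$, and $n^{-1/3}(\ln n)^{5/2}>0$ for $n\ge2$, so enlarging $C$ makes the bound trivial for the finitely many remaining $n\ge2$. From here on $n$ is large.

We want a rule that says in which directions a class-1 vertex $x$ may be matched upward, such that a cyclic 3-cube forces an equation which few lowest vertices satisfy. Put labels $w_i\in\mathbb Z_N$ on the coordinates, put $s(x)=\sum_ix_iw_i\in\mathbb Z_N$, and allow only those directions $q$ with $w_q=s(x)+c$, where $c$ is a constant. If the vertices of level 1 of a 3-cube with lowest vertex $v$ are matched along a cycle $p\to q\to r\to p$, the three allowed labels are $w_q=s(v)+w_p+c$, and so on. When these are added, all the labels cancel, and what remains is a condition on $v$ alone.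

**Parameters.** Let $N$ be an integer coprime to 6 with $n^{1/3}\le N<n^{1/3}+4$; it exists, as consecutive integers coprime to 6 differ by at most 4. Put
$$\beta=\lfloor n/N\rfloor,\qquad t=\sqrt{\beta\ln n},\qquad D=\lceil\log_2(6n^3+2)\rceil .$$
For large $n$ we have $N\le n$, $D=O(\ln n)$ and $\beta\ge\frac n{n^{1/3}+4}-1\ge\frac1{10}n^{2/3}$, so that $t/\beta=\sqrt{\ln n/\beta}=O(n^{-1/3}\sqrt{\ln n})$.

**The graph $G$.** Let $B_w$ ($w\in\mathbb Z_N$) be disjoint $\beta$-subsets of $[n]$; there is room, as $N\beta\le n$. Put $w_i=w$ for $i\in B_w$ and $w_i=0$ for $i\notin\bigcup_wB_w$. For $c\in\mathbb Z_N$ let $V_c=\{v:s(v)=-c\}$. The $N$ sets $V_c$ partition $\{0,1\}^n$, so we can fix $c$ with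
$$|V_c|\le2^n/N. \tag{7}$$
Let $G$ be the bipartite graph of all main edges $\{x,x+e_q\}$ with $x$ in class 1, $x_q=0$ and $q\in B_{s(x)+c}$.

*Example.* Let $n=N=5$, $\beta=1$, with coordinates named by $\mathbb Z_5$ and $B_w=\{w\}$. Translating a $k$-subset of $\mathbb Z_5$ by 1 changes its sum by $k$, so for $1\le k\le4$ the sums of the $k$-subsets are equidistributed; the subsets of size 0 and 5 have sum 0. So $|V_0|=8$, and $|V_c|=6\le\frac{32}5$ for $c\ne0$. Take $c=1$. The vertex $e_i$ has $s(e_i)+c=i+1$, so its only $G$-edge goes to $e_i+e_{i+1}$. A cyclic 3-cube with lowest vertex $0$ would need $p\to p+1\to p+2\to p+3=p$, which is impossible in $\mathbb Z_5$.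

**Lemma 7.** For all large $n$, the graph $G$ has the following properties.
(i) Let $v$ be a vertex and $p,q,r$ distinct coordinates that are 0 in $v$. If $G$ contains a matching of $\{v+e_p,v+e_q,v+e_r\}$ onto $\{v+e_p+e_q,\,v+e_q+e_r,\,v+e_p+e_r\}$ and $v$ is in class 0, then $v\in V_c$.
(ii) $G$ contains a matching $M_0$ with
$$|M_0|\ge2^n\Bigl(\frac13-\frac7n-\frac{2t}\beta\Bigr). \tag{8}$$

*Proof.*

**Step 1: part (i), the cancellation.** Let $v+e_g$ be matched to $v+e_g+e_{f(g)}$ for $g\in\{p,q,r\}$. Then $f(g)\ne g$, and the three pairs $\{g,f(g)\}$ are distinct. Rename so that $f(p)=q$. Then $f(q)\ne p$, as otherwise the pair $\{p,q\}$ occurs twice, so $f(q)=r$. Likewise $f(r)\ne q$, so $f(r)=p$. The edge at $v+e_p$ belongs to $G$, so $q\in B_{s(v+e_p)+c}$, that is, $w_q=s(v)+w_p+c$. In the same way,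
$$w_r=s(v)+w_q+c,\qquad w_p=s(v)+w_r+c.$$
Adding the three equations gives $3(s(v)+c)=0$ in $\mathbb Z_N$. As $3\nmid N$, we get $s(v)=-c$, so $v\in V_c$.

For part (ii) we want to show that $G$ is nearly regular, because then an edge coloring produces a large matching.

**Step 2: the degrees, seen from both sides.** For $x$ in class 1, the $G$-degree is the number of zeros of $x$ in the block $B_{s(x)+c}$. Let $y$ be in class 2. A neighbor of $y$ in $G$ is $x=y+e_q$ with $y_q=1$ and $q\in B_w$, where $w=s(x)+c$. Since $s(x)=s(y)-w$, the condition on $w$ is $w=s(y)-w+c$, that is, $2w=s(y)+c$. As $N$ is odd, this determines one $w$. Conversely, if $2w=s(y)+c$, $q\in B_w$ and $y_q=1$, then $x=y+e_q$ is in class 1, has $x_q=0$, and $s(x)+c=s(y)-w+c=w$, so $\{x,y\}$ is an edge of $G$. So the degree of $y$ is the number of ones of $y$ in $B_w$. All degrees are at most $\beta$.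

This is where both parts of "coprime to 6" enter: the factor 3 in Step 1, and the factor 2 here.

**Step 3: almost all vertices have degree near $\beta/2$.** Call $x$ *typical* if for every $w\in\mathbb Z_N$ the number of ones of $x$ in $B_w$ lies in $[\frac\beta2-t,\frac\beta2+t]$. For example, if $\beta$ is even, a vertex with exactly $\beta/2$ ones in each block is typical. The number of zeros of a typical vertex in each block lies in the same interval. So by Step 2, typical vertices of classes 1 and 2 have $G$-degree in $[\frac\beta2-t,\frac\beta2+t]$.

Recall Hoeffding's inequality for the sum $S$ of $\beta$ independent fair bits: $\Pr[|S-\frac\beta2|\ge t]\le2e^{-2t^2/\beta}$. Here $2e^{-2t^2/\beta}=2n^{-2}$. Apply this to a uniformly random $x$ and take the union over the $N\le n$ blocks: at most $2^n\cdot N\cdot2n^{-2}\le\frac2n2^n$ vertices are atypical.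

**Step 4: many edges between typical vertices.** Let $X$ be the set of typical class-1 vertices and $G'$ the subgraph of $G$ induced on typical vertices. The vertices of $X$ have at least $|X|(\frac\beta2-t)$ edges in $G$. Those not in $G'$ go to atypical class-2 vertices, of which there are at most $\frac2n2^n$, each with degree at most $\beta$. So
$$e(G')\ge|X|\Bigl(\frac\beta2-t\Bigr)-\frac2n2^n\beta.$$

**Step 5: extracting the matching.** König's edge-coloring theorem says that the edges of a bipartite graph of maximum degree $\Delta$ decompose into $\Delta$ matchings. Here $\Delta\le\frac\beta2+t$, so some matching $M_0$ of $G'$ has at least $e(G')/(\frac\beta2+t)$ edges. Since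
$$\frac{\beta/2-t}{\beta/2+t}=1-\frac{2t}{\beta/2+t}\ge1-\frac{4t}\beta\qquad\text{and}\qquad\frac{\beta}{\beta/2+t}\le2,$$
we get $|M_0|\ge|X|(1-\frac{4t}\beta)-\frac4n2^n$. By (2) and Step 3, $|X|\ge\frac{2^n-2}3-\frac2n2^n$. Also $|X|\le\frac{2^n+2}3\le\frac{2^n}2$, so $|X|\frac{4t}\beta\le2^n\frac{2t}\beta$. Altogether
$$|M_0|\ge2^n\Bigl(\frac13-\frac6n-\frac{2t}\beta\Bigr)-\frac23,$$
and $\frac23\le\frac{2^n}n$ gives (8). $\square$

The size of $N$ is a compromise. A larger $N$ makes $V_c$ smaller, of density about $1/N$, but shortens the blocks, and the defect $t/\beta$ is of order $\sqrt{N\ln n/n}$. Up to logarithms the two balance at $N=n^{1/3}$.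

## A sparse matching that crosses every large subcube

The third property is obtained by a small random modification. What we need is a matching with few edges, so that it can be forced into $M$ at little cost, which crosses all large subcubes. A proper subcube of large dimension is crossed by very many main edges in one direction, so a sparse random matching should hit one of them.

**Lemma 8.** There is a matching $E^\ast$ of main edges with $|E^\ast|\le2^n/n$ such that every proper subcube of dimension at least $D$ is crossed by an edge of $E^\ast$.

*Proof.*

**Step 1: a random matching.** Give each vertex $x$ an independent uniform label $\lambda(x)\in[n]$. Let $E^\ast$ be the set of main edges $\{x,x+e_i\}$ with $\lambda(x)=\lambda(x+e_i)=i$. A vertex has one label, which fixes the direction of its edge, so $E^\ast$ is a matching. For $n=3$, for example, if $\lambda(001)=\lambda(101)=1$, then $\ast01$ is in $E^\ast$.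

**Step 2: it is small with probability at least $\frac12$.** There are at most $n2^{n-1}$ main edges, and each lies in $E^\ast$ with probability $n^{-2}$. So $\mathbb E|E^\ast|\le\frac{2^n}{2n}$, and by Markov's inequality $\Pr[|E^\ast|>\frac{2^n}n]\le\frac12$.

**Step 3: one large subcube is very likely to be crossed.** Let $Q$ be a proper subcube of dimension $d\ge D$, and let $i$ be a fixed coordinate of $Q$. If coordinate $i$ is fixed to 0, then for each class-1 vertex $x\in Q$ the main edge $\{x,x+e_i\}$ crosses $Q$. If it is fixed to 1, then for each class-2 vertex $y\in Q$ the main edge $\{y+e_i,y\}$ crosses $Q$. In both cases (2) gives at least $\frac{2^d-2}3$ main edges, all in direction $i$ and so pairwise disjoint. The events that they lie in $E^\ast$ depend on disjoint sets of labels, so they are independent, each of probability $n^{-2}$. The probability that none occurs is at most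
$$(1-n^{-2})^{(2^d-2)/3}\le\exp\Bigl(-\frac{2^D-2}{3n^2}\Bigr)\le e^{-2n},$$
because $2^D\ge6n^3+2$.

**Step 4: all of them at once.** There are $3^n$ subcubes, so the probability that some proper subcube of dimension at least $D$ is uncrossed is at most $(3/e^2)^n<\frac12$. Together with Step 2, the total failure probability is less than 1, so some choice of labels works. $\square$

## The lower bound $\frac23-O(n^{-1/3}(\ln n)^{5/2})$

**Proof of Theorem 1(b).**

**Step 1: combining the two matchings.** Take $M_0$ from Lemma 7 and $E^\ast$ from Lemma 8. Let $M$ consist of $E^\ast$ together with all edges of $M_0$ that are disjoint from every edge of $E^\ast$. Then $M$ is a matching of main edges. Each edge of $E^\ast$ has two ends, so it meets at most two edges of $M_0$. So at most $2|E^\ast|$ edges of $M_0$ are dropped and $|E^\ast|$ edges are added: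
$$|M|\ge|M_0|-|E^\ast|\ge|M_0|-\frac{2^n}n. \tag{9}$$

**Step 2: few uncovered vertices.** By (2), class 0 has at least $\frac{2^n-2}3$ vertices, so classes 1 and 2 together have at most $\frac23(2^n+1)$. With (8) and (9),
$$|Z|\le\frac23(2^n+1)-2|M|\le\frac23+2^n\Bigl(\frac{16}n+\frac{4t}\beta\Bigr)\le2^n\Bigl(\frac{17}n+\frac{4t}\beta\Bigr). \tag{10}$$

**Step 3: closed proper subcubes are small.** A closed proper subcube is crossed by no edge of $M\supseteq E^\ast$, so by Lemma 8 its dimension is at most $D-1$. Hence Lemma 6 applies to the coarsening $P'$ of $P=P(M)$ from Lemma 3, and it remains to bound $T$.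

**Step 4: few exceptional 3-cubes.** Let $Q\in P'$ have $\ell(Q)=0$, dimension 3, and lowest vertex $v$ with $|v|\equiv0\pmod3$. Its levels 1 and 2 are matched to each other by three edges of $M$.

* Suppose one of these edges is in $E^\ast$. The parts of $P'$ are disjoint, so at most $|E^\ast|\le2^n/n$ parts $Q$ are of this kind.
* Suppose all three are in $M_0\subseteq G$. By Lemma 7(i), $v\in V_c$. Each vertex is the lowest vertex of at most one part of $P'$, so by (7) at most $2^n/N$ parts are of this kind.

Therefore $T\le2^n\bigl(\frac1N+\frac1n\bigr)$.

**Step 5: the estimate.** By Lemma 3, $P'$ is irreducible, so $\mu(n)\ge|P'|$. Insert (3), (10) and Step 4 in Lemma 6 and divide by $2^n$: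
$$\frac{\mu(n)}{2^n}\ge\frac23-\frac2{3\cdot2^n}-\frac4N-\frac4n-22D(D+1)\Bigl(\frac{17}n+\frac{4t}\beta\Bigr).$$
Here $\frac4N\le4n^{-1/3}$, $D(D+1)=O((\ln n)^2)$ and $\frac t\beta=O(n^{-1/3}\sqrt{\ln n})$. So the right side is $\frac23-O\bigl(n^{-1/3}(\ln n)^{5/2}\bigr)$ for all large $n$. As noted when the parameters were set up, enlarging $C$ covers the remaining $n\ge2$. $\square$

With Theorem 1(a) this gives $\mu(n)=(\frac23+o(1))2^n$. In particular $\mu(n)>\frac58 2^n$ for all sufficiently large $n$, so the conjectured equality does not hold for every $n\ge5$.
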